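\title{A model of $\mathfrak q_0<\min\{\mathfrak q,\mathfrak b\}$}

\begin{abstract}
A set of reals is a $Q$-set if each of its subsets is a relative $F_\sigma$ set. Let $\mathfrak q_0$ be the least size of a set of reals that is not a $Q$-set, let $\mathfrak q$ be the least cardinal that is not the size of a $Q$-set, and let $\mathfrak b$ be the bounding number. In ZFC, $\mathfrak q_0\le\min\{\mathfrak q,\mathfrak b\}$. We show that the strict inequality is consistent: if $\mu<\kappa$ are regular uncountable cardinals with $\kappa^{<\kappa}=\kappa$ and $\mu\le 2^\omega$, then a ccc poset forces $\mathfrak q_0=\mu$ and $\mathfrak b=\mathfrak q=\mathrm{add}(\mathcal N)=\mathfrak c=\kappa$. The poset is a finite support iteration. A set $A$ is made a relative $G_\delta$ set by forcing a $G_\delta$ set that contains no real of the current model outside $A$. With this choice small subiterations are complete suborders even though dominating reals are added, and an automorphism argument shows that a set of $\mu$ Cohen reals is not a $Q$-set.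
\end{abstract}

\section{$Q$-sets and two upper bounds for $\mathfrak q_0$}\label{sec:intro}

Throughout, $\mathfrak c=2^\omega$. A set $X\subseteq\mathbb R$ is a \emph{$Q$-set} if every subset $A\subseteq X$ is of type $F_\sigma$ in $X$. Passing to complements in $X$, it is the same to ask that every $A\subseteq X$ be of type $G_\delta$ in $X$. The property depends only on the topology of $X$, and it passes to subsets. Two cardinals measure how far $Q$-sets reach:
\begin{align*}
\mathfrak q_0&=\min\{|X|:X\subseteq\mathbb R\text{ is not a $Q$-set}\},\\
\mathfrak q&=\min\{\theta:\text{no }X\subseteq\mathbb R\text{ with }|X|=\theta\text{ is a $Q$-set}\}.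
\end{align*}
Below $\mathfrak q_0$ \emph{every} set of reals is a $Q$-set; below $\mathfrak q$ \emph{some} set of each size is.

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The bounding number $\mathfrak b$ is the least size of a subset of $\omega^\omega$ that is not contained in a $\sigma$-compact set. Equivalently, it is the least size of a $\le^*$-unbounded subset of $\omega^\omega$: a compact set lies in a product $\prod_n\{0,\dots,g(n)\}$, countably many functions $g$ have a common $\le^*$-bound, and $\{f:f\le^*g\}$ is a countable union of such products.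

It is known that $\mathfrak q_0\le\min\{\mathfrak q,\mathfrak b\}$. We recall the short argument, because it shows what each bound expresses.

\begin{proposition}\label{prop:zfc}
$\omega_1\le\mathfrak q_0\le\min\{\mathfrak q,\mathfrak b\}$ and $\mathfrak q\le\mathfrak c$.
\end{proposition}

\begin{proof}
A subset of a countable set is a countable union of points, so countable sets are $Q$-sets and $\omega_1\le\mathfrak q_0$. A $Q$-set $X$ has $2^{|X|}$ subsets, each the trace of one of the $\mathfrak c$ many $F_\sigma$ subsets of $\mathbb R$; so $2^{|X|}\le\mathfrak c$, hence $|X|<\mathfrak c$ and $\mathfrak q\le\mathfrak c$. Any set of reals of size $\mathfrak q$ is not a $Q$-set, so $\mathfrak q_0\le\mathfrak q$.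

Identify $\omega^\omega$ with $\mathbb R\setminus\mathbb Q$ by a homeomorphism and let $F\subseteq\mathbb R\setminus\mathbb Q$ have size $\mathfrak b$ and lie in no $\sigma$-compact subset of $\mathbb R\setminus\mathbb Q$. If $F\cup\mathbb Q$ were a $Q$-set, then $F=(F\cup\mathbb Q)\cap\bigcup_nC_n$ with $C_n\subseteq\mathbb R$ closed and, after cutting into bounded pieces, compact. The sets $C_n$ miss $\mathbb Q$, so $\bigcup_nC_n$ is a $\sigma$-compact subset of $\mathbb R\setminus\mathbb Q$ containing $F$. This contradiction gives $\mathfrak q_0\le|F\cup\mathbb Q|=\mathfrak b$.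
\end{proof}

The proof exhibits two reasons why a set of size $\theta$ may fail to be a $Q$-set: the size $\theta$ admits no $Q$-sets at all, or $\theta\ge\mathfrak b$ and the set is an unbounded family together with a countable dense set. The equality $\mathfrak q_0=\min\{\mathfrak q,\mathfrak b\}$ says that there is no earlier reason: \emph{whenever $\theta<\mathfrak b$ and some set of size $\theta$ is a $Q$-set, all sets of size $\theta$ are}. Under the continuum hypothesis this holds, since all three cardinals equal $\omega_1$. In general one might guess that it holds too: a $Q$-set of size $\theta$ codes each subset of $\theta$ by a single real, and $\theta<\mathfrak b$ lets one replace $\theta$ many functions by one, so it is tempting to combine the two and separate the subsets of an arbitrary set of size $\theta$. The question whether $\mathfrak q_0<\min\{\mathfrak q,\mathfrak b\}$ is consistent with ZFC was posed by Banakh \cite{Banakh}. The answer is yes.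

Let $\lambda$ be the coin-tossing measure on $2^\omega$, let $\mathcal N$ be the ideal of its null sets, and let $\mathrm{add}(\mathcal N)$ be the least number of null sets whose union is not null.

\begin{theorem}\label{thm:main}
Let $\mu<\kappa$ be regular uncountable cardinals with $\kappa^{<\kappa}=\kappa$ and $\mu\le2^\omega$. There is a ccc poset forcing
\[
\mathfrak q_0=\mu\qquad\text{and}\qquad\mathfrak b=\mathfrak q=\mathrm{add}(\mathcal N)=\mathfrak c=\kappa .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
The inequality $\mathfrak q_0<\min\{\mathfrak q,\mathfrak b\}$ is consistent with ZFC; for example, $\mathfrak q_0=\omega_1$ and $\mathfrak q=\mathfrak b=\mathfrak c=\omega_2$ is consistent.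
\end{corollary}

\begin{proof}
Over a model of GCH the cardinals $\mu=\omega_1$ and $\kappa=\omega_2$ satisfy the hypotheses of Theorem~\ref{thm:main}.
\end{proof}

Any two regular uncountable cardinals $\mu<\kappa$ of a model of GCH can serve: add $\mu$ Cohen reals first. Then $\mu\le2^\omega$, cofinalities are preserved, and for $\theta<\kappa$ a function from $\theta$ to $\kappa$ is named by $\theta$ many countable antichains labeled with ordinals below $\kappa$, of which there are at most $(\mu^\omega\cdot\kappa^\omega)^\theta=\kappa$; so $\kappa^{<\kappa}=\kappa$ in the extension. The statement about $\mathrm{add}(\mathcal N)$ is an extra that the method gives at no cost.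

The model is built from two families of Cohen reals, $\{x_\xi:\xi<\kappa\}$ and $Y=\{y_\alpha:\alpha<\mu\}$. A finite support iteration of length $\kappa$ adds dominating reals and turns each set $\{x_\xi:\xi<\theta\}$, $\theta<\kappa$, into a $Q$-set. The work lies in showing that $Y$ is still not a $Q$-set at the end. Section~\ref{sec:swap} gives the symmetry argument for this in the simplest case and isolates what is needed to run it after the iteration: certain small parts of the iteration must be complete suborders. Section~\ref{sec:iterands} shows that the obvious poset for making a set a relative $G_\delta$ violates this requirement in the presence of dominating reals, and that a small change repairs it. Sections~\ref{sec:iteration}--\ref{sec:auto} define the iteration, prove completeness and construct the automorphism, and Section~\ref{sec:values} computes the cardinals.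

\section{Background from forcing}\label{sec:background}

\emph{Reals} are elements of $\omega^\omega$; the space $2^\omega\subseteq\omega^\omega$ is identified with the Cantor set in $\mathbb R$. For $s\in2^{<\omega}$ and $z\in2^\omega$ we write $s\subset z$ if $s$ is an initial segment of $z$, and $[s]=\{z:s\subset z\}$.

A \emph{poset} is a preorder with a largest element; $p\le q$ means that $p$ extends $q$. A set $D\subseteq P$ is \emph{predense} if every element of $P$ is compatible with an element of $D$; a generic filter meets every predense set of the ground model. A set is \emph{linked} if any two of its elements are compatible in $P$, and $P$ is \emph{$\sigma$-linked} if it is a countable union of linked sets. An antichain meets a linked set in at most one point, so $\sigma$-linked posets are ccc. The ground model is $V$, and we argue with generic filters as usual: $p\Vdash\varphi$ holds iff $\varphi$ is true in $V[G]$ for every generic $G\ni p$. By $\mathrm{Fn}(J,2)$ we denote the poset of finite partial functions from $J$ to $2$, ordered by reverse inclusion; it is ccc.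

\subsection*{Absoluteness} Let $M\subseteq N$ be transitive models of ZFC with the same ordinals. We use two textbook facts.
\begin{itemize}
\item[(A1)] For $c\in M\cap\omega^\omega$, ``$c$ is a Borel code'' has the same truth value in $M$ and $N$, and if it is true then the Borel sets $B_c^M$, $B_c^N$ coded by $c$ satisfy $B^M_c=B^N_c\cap M$.
\item[(A2)] A $\Pi^1_1$ statement, that is, one of the form ``for every real $z$, $z\in B_c$'' with $c\in M$ a Borel code, has the same truth value in $M$ and $N$.
\end{itemize}
We call a statement $\varphi(t_1,\dots,t_k)$ about reals \emph{absolute} if it has the same truth value in $M$ and $N$ whenever $V\subseteq M\subseteq N$ are as above and $t_1,\dots,t_k\in M$.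

\subsection*{Nice names} A \emph{nice $P$-name for a real} is a sequence $\tau=\langle(a_n,v_n):n<\omega\rangle$, where $a_n\subseteq P$ is a maximal antichain and $v_n\colon a_n\to\omega$. Its value is given by $\tau[G](n)=v_n(r)$ for the unique $r\in a_n\cap G$. It is a nice name \emph{for an element of $2^\omega$} if all $v_n$ map into $2$. A \emph{nice name for a subset of an ordinal $\theta$} is a sequence $\langle(a_\xi,v_\xi):\xi<\theta\rangle$ with $v_\xi\colon a_\xi\to2$, read as a characteristic function. The elements of the antichains are the conditions that \emph{occur} in the name.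

\begin{lemma}[mixing]\label{lem:mix}
Let $\dot B$ be a $P$-name forced to be a nonempty set of reals and let $\dot q$ be a $P$-name. There is a nice name $\tau$ with $\Vdash\tau\in\dot B$ and $\Vdash(\dot q\in\dot B\to\tau=\dot q)$. In particular, each element of $\dot B[G]$ has a nice name $\tau$ with $\Vdash\tau\in\dot B$.
\end{lemma}

\begin{proof}
The maximum principle gives a name $\sigma$ forced to be an element of $\dot B$ that equals $\dot q$ if $\dot q\in\dot B$. For each $n$ let $a_n$ be a maximal antichain of conditions deciding $\sigma(n)$, and let $v_n$ record the decided value.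
\end{proof}

\subsection*{Complete suborders} Let $R\subseteq P$ carry the induced order. We write $R\lessdot P$ if (i) elements of $R$ that are compatible in $P$ are compatible in $R$, and (ii) predense subsets of $R$ are predense in $P$. The relation $\lessdot$ is transitive.

\begin{lemma}\label{lem:complete}
Let $R\lessdot P$.
\begin{itemize}
\item[(a)] If $G$ is $P$-generic, then $G\cap R$ is $R$-generic.
\item[(b)] A set $a\subseteq R$ is a maximal antichain of $R$ iff it is a maximal antichain of $P$. Hence the nice $R$-names are exactly the nice $P$-names in which only conditions from $R$ occur, and $\tau[G]=\tau[G\cap R]$ for them.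
\item[(c)] If $\varphi$ is absolute, $r\in R$, and $\tau_1,\dots,\tau_k$ are nice $R$-names for reals, then $r\Vdash_R\varphi(\tau_1,\dots,\tau_k)$ iff $r\Vdash_P\varphi(\tau_1,\dots,\tau_k)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (ii), $G$ meets every dense subset of $R$ in $V$. Given $r,r'\in G\cap R$, apply this to the dense set of those $s\in R$ that extend both $r$ and $r'$ or are incompatible in $R$ with one of them; by (i) the element $s\in G$ is of the first kind.

(b) By (i), incompatibility of elements of $R$ means the same in $R$ and in $P$. A maximal antichain is a predense antichain. Predensity passes up by (ii) and down by (i).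

(c) If $r\Vdash_R\varphi$ and $r\in G$, then $\varphi$ holds in $V[G\cap R]$, hence in $V[G]$. If $r\not\Vdash_R\varphi$, some $r'\le r$ in $R$ forces $\neg\varphi$ over $R$, hence over $P$ by the same argument.
\end{proof}

\subsection*{Automorphisms} An automorphism $\pi\in V$ of a poset $R$ acts on nice names by $\pi(\langle(a_n,v_n):n<\omega\rangle)=\langle(\pi[a_n],v_n\circ\pi^{-1}):n<\omega\rangle$. If $G$ is $R$-generic, then so is $\pi[G]$, and
\begin{equation}\label{eq:aut}
V[\pi[G]]=V[G],\qquad\pi(\tau)[\pi[G]]=\tau[G].
\end{equation}
Consequently $r\Vdash_R\varphi(\tau_1,\dots,\tau_k)$ iff $\pi(r)\Vdash_R\varphi(\pi(\tau_1),\dots,\pi(\tau_k))$.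

\section{Swapping two Cohen reals}\label{sec:swap}

The only tool that we use to show that a set is not a $Q$-set is the following observation: a Borel set cannot separate two reals that can be interchanged without moving its code.

\begin{lemma}\label{lem:swap}
Let $R\lessdot P$, let $\pi$ be an automorphism of $R$, let $p\in R$, and let $\tau,\dot y,\dot y'$ be nice $R$-names for reals with $\pi(p)=p$, $\pi(\tau)=\tau$ and $\pi(\dot y)=\dot y'$. Then $p$ does not force over $P$ that $\tau$ is a Borel code with $\dot y\in B_\tau$ and $\dot y'\notin B_\tau$.
\end{lemma}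

\begin{proof}
Suppose it does. By (A1) and Lemma~\ref{lem:complete}(c), $p$ forces the same over $R$. Applying $\pi$ to $p\Vdash_R\dot y\in B_\tau$ gives $p\Vdash_R\dot y'\in B_\tau$, a contradiction.
\end{proof}

\begin{example}\label{ex:cohen}
Let $P=\mathrm{Fn}(\omega_1\times\omega,2)$ add Cohen reals $y_\alpha(n)=(\bigcup G)(\alpha,n)$, which are pairwise distinct by density. Let $S\in V$ be a subset of $\omega_1$ with $S$ and $\omega_1\setminus S$ uncountable. Then $E=\{y_\alpha:\alpha\in S\}$ is not the trace of a Borel set on $Y=\{y_\alpha:\alpha<\omega_1\}$. For suppose $p$ forces $E=Y\cap B_\tau$ with $\tau$ a nice name for a Borel code. By ccc, $p$ and the conditions in $\tau$ mention only countably many coordinates, so there are $\alpha\in S$ and $\beta\notin S$ that are not mentioned. Let $\pi$ interchange the coordinates $\alpha$ and $\beta$. It fixes $p$ and $\tau$ and sends the canonical name of $y_\alpha$ to that of $y_\beta$, while $p$ forces $y_\alpha\in B_\tau$ and $y_\beta\notin B_\tau$. This contradicts Lemma~\ref{lem:swap} with $R=P$.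
\end{example}

After the iteration the choice $R=P$ is no longer available. To make $\{x_\xi:\xi<\theta\}$ a $Q$-set for $\theta\ge\mu$ we must treat every name $\dot A$ for a subset of $\theta$, for instance the name for $\{\xi<\mu:y_\xi(0)=1\}$. This name involves every $y_\alpha$, and interchanging $y_\alpha$ and $y_\beta$ changes it and with it the poset used at that stage. We therefore look for a smaller $R$. It will consist of the conditions that involve only a set $H$ of fewer than $\mu$ coordinates and stages. Such an $R$ sees fewer than $\mu$ of the reals $x_\xi$, so at a stage in $H$ it needs only the corresponding fewer than $\mu$ bits of $\dot A$, and these involve fewer than $\mu$ of the $y_\alpha$. Two unused reals $y_\alpha,y_\beta$ can then be swapped. The price is the hypothesis $R\lessdot P$ of Lemma~\ref{lem:swap}. At a single stage it takes this form: $N$ is the current model, $M\subseteq N$ is the model generated by the small part, and predense subsets of the $M$-version of the iterand must stay predense in the $N$-version.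

\section{The iterands and the transfer lemma}\label{sec:iterands}

\subsection*{Making $A$ a $G_\delta$ set among the old reals}

Let $A\subseteq2^\omega$. A condition of $\mathbb Q_A$ is a pair $(w,\bar z)$, where $w\subseteq2^{<\omega}$ is finite, $\bar z=(z_i)_{i<\ell}\in(2^\omega)^\ell$ for some $\ell<\omega$, and no $z_i$ is in $A$; otherwise the $z_i$ are arbitrary elements of $2^\omega$ in the model where $\mathbb Q_A$ is computed. Put $(w',\bar z')\le(w,\bar z)$ iff $w\subseteq w'$, $\mathrm{ran}\,\bar z\subseteq\mathrm{ran}\,\bar z'$, and no $s\in w'\setminus w$ is an initial segment of some $z_i$. Thus $w$ approximates a set $W\subseteq2^{<\omega}$, and the side condition $\bar z$ promises that no further initial segment of a $z_i$ enters $W$. The relation $\le$ is a preorder with largest element $(\emptyset,\emptyset)$. Conditions are coded by reals in a fixed way; then $\le$ is the restriction to $\mathbb Q_A$ of a Borel relation, the order of $\mathbb Q_\emptyset$, which does not depend on $A$.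

Compatibility does not depend on $A$ either:
\begin{equation}\label{eq:compat}
\begin{gathered}
(w,\bar z),(w',\bar z')\text{ are compatible iff no }s\in w'\setminus w\text{ satisfies }s\subset z_i\text{ for some }i\\
\text{and no }s\in w\setminus w'\text{ satisfies }s\subset z'_i\text{ for some }i.
\end{gathered}
\end{equation}
Indeed, if $(w'',\bar z'')$ extends both, then $w'\setminus w\subseteq w''\setminus w$ and $w\setminus w'\subseteq w''\setminus w'$; conversely, under the stated condition $(w\cup w',\bar z{}^\frown\bar z')$ is a common extension. For each pair $(w,\ell)$ the conditions $(w,\bar z)$ with $\bar z$ of length $\ell$ form a linked set, the \emph{piece} with index $(w,\ell)$. So $\mathbb Q_A$ is $\sigma$-linked.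

\begin{lemma}\label{lem:QA}
Let $N$ be a model of ZFC, $A\in N$, and let $g$ be $\mathbb Q_A^N$-generic over $N$. Put $W=\bigcup\{w:(w,\bar z)\in g\}$ and $W^*=\{z\in2^\omega:z{\upharpoonright}n\in W\text{ for infinitely many }n\}$, a $G_\delta$ set. Then $W^*\cap N=A$.
\end{lemma}

\begin{proof}
Let $z\in 2^\omega\cap N\setminus A$. Appending $z$ to the side condition gives an extension of any condition, so $g$ contains some $(w,\bar z)$ with $z\in\mathrm{ran}\,\bar z$. If $s\in W$ and $s\subset z$, then $s\in w'$ for some $(w',\bar z')\in g$, and \eqref{eq:compat} gives $s\in w$. So only finitely many initial segments of $z$ lie in $W$.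

Let $z\in A$ and $k<\omega$. For any condition $(w,\bar z)$ we have $z\notin\mathrm{ran}\,\bar z$, so for some $n\ge k$ the string $z{\upharpoonright}n$ is an initial segment of no $z_i$, and $(w\cup\{z{\upharpoonright}n\},\bar z)$ is an extension. By density $z{\upharpoonright}n\in W$ for some $n\ge k$.
\end{proof}

\subsection*{Why the side conditions range over all reals}

To make $A\subseteq X$ a relative $G_\delta$ set one needs only $W^*\cap X=A$, and the proof of Lemma~\ref{lem:QA} gives this for the suborder $\mathbb Q(X,A)\subseteq\mathbb Q_A$ of conditions with all $z_i\in X\setminus A$. The next example shows that this more economical poset fails the requirement stated at the end of Section~\ref{sec:swap}.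

\begin{example}\label{ex:naive}
Let $M\subseteq N$ and $A\subseteq X$ in $N$, with $A\cap M\in M$ and $X\cap M=\{u_k:k<\omega\}$ enumerated in $M$. Let $x\in X\setminus A$, $x\notin M$, and suppose that $M$ contains a function that $\le^*$-dominates $k\mapsto\min\{n:x{\upharpoonright}n\ne u_k{\upharpoonright}n\}$. Changing finitely many values, we get $d\in M$ with $x{\upharpoonright}d(k)\neq u_k{\upharpoonright}d(k)$ for all $k$. The tree
\[
T=\{s\in2^{<\omega}:s{\upharpoonright}d(k)\ne u_k{\upharpoonright}d(k)\text{ whenever }d(k)\le|s|\}
\]
is in $M$, has $x$ as a branch, and $u_k{\upharpoonright}n\notin T$ for $n\ge d(k)$. Let $D\in M$ be the set of conditions $(w,\bar z)$ of $\mathbb Q(X\cap M,A\cap M)$ with $T\cap2^n\subseteq w$ for some $n$. It is dense: given $(w,\bar z)$, each $z_i$ is some $u_k$, so for large $n$ no element of $T\cap 2^n$ is an initial segment of a $z_i$, and $(w\cup(T\cap2^n),\bar z)$ is an extension in $D$. But the condition $(\emptyset,(x))$ of $\mathbb Q(X,A)$ is incompatible with every element of $D$, since $x{\upharpoonright}n\in w$.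
\end{example}

The situation of the example cannot be avoided when $\mathfrak b$ is made large: the small model $M$ must contain a given Borel code, which may itself be a dominating real. The defect is that $M$ knows a closed set around $x$ in which it is allowed no side condition. With $\mathbb Q_A$ this cannot happen. Here is the argument in the smallest case.

\begin{example}\label{ex:repair}
Let $M\subseteq N$, $A\in N$, and let $A\cap M=\{u_j:j<\omega\}$ be enumerated in $M$. Let $J=\{(w_k,\bar z^k):k<\omega\}\subseteq\mathbb Q^M_{A\cap M}$ be enumerated in $M$, and suppose that $(\emptyset,(x))\in\mathbb Q_A^N$ is incompatible with all of $J$. Then $J$ is not predense in $\mathbb Q^M_{A\cap M}$. Indeed, by \eqref{eq:compat} the real $x$ lies in the closed set $K=\{z:\forall k\ \exists s\in w_k\ s\subset z\}$, which is coded in $M$. The statement ``every $z\in K$ is some $u_j$'' is $\Pi^1_1$ and false in $N$, because $x\notin A$. By (A2) it is false in $M$. So $M$ contains a point $z\in K\setminus A$, and $(\emptyset,(z))\in\mathbb Q^M_{A\cap M}$ is incompatible with all of $J$.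
\end{example}

For $\mu=\omega_1$ the sets $A\cap M$ will be countable in $M$, and this argument, with longer side conditions, is all that is needed. For larger $\mu$ we know only that $|A\cap M|<\mu\le2^\omega$ in $M$, and ``$z\in A\cap M$'' is not a Borel statement. The next lemma replaces $A\cap M$ by a countable subset.

\begin{lemma}\label{lem:countable}
Let $K\subseteq(2^\omega)^\ell$ be closed, let $A\subseteq2^\omega$ with $|A|<2^\omega$, and suppose that every $\bar z\in K$ has a coordinate in $A$. Then there is a countable $A'\subseteq A$ such that every $\bar z\in K$ has a coordinate in $A'$.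
\end{lemma}

For $\ell=1$ this says that a closed set of size less than $2^\omega$ is countable, and the proof is the perfect set argument carried out in all coordinates at once. The case $\ell=1$, $K=A=2^\omega$ shows that the bound on $|A|$ is needed.

\begin{proof}
Induction on $\ell$. For $\ell=0$ the empty tuple has no coordinate, so $K=\emptyset$. Let $\ell\ge1$. Call $S_{i,a}=\{\bar z:z_i=a\}$, for $i<\ell$ and any $a\in2^\omega$, a \emph{section}, and call a product of $\ell$ basic clopen sets a \emph{box}. We first show that $K$ is covered by countably many sections.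

Let $K'$ be $K$ minus all boxes $O$ such that $K\cap O$ is covered by countably many sections. Then $K'$ is closed and, since there are countably many boxes, $K\setminus K'$ is covered by countably many sections. If $K'\cap O$ is covered by countably many sections, then so is $K\cap O\subseteq(K'\cap O)\cup(K\setminus K')$, and hence $K'\cap O=\emptyset$.

Suppose $K'\ne\emptyset$. If a box $O$ meets $K'$ in a point $\bar z$, then $K'\cap O\not\subseteq\bigcup_{i<\ell}S_{i,z_i}$, so there is $\bar z'\in K'\cap O$ with $z_i'\ne z_i$ for all $i<\ell$. Small boxes around $\bar z$ and $\bar z'$ lie in $O$, meet $K'$, and have disjoint $i$-th projections for every $i<\ell$. Starting from the whole space, we obtain boxes $O_s$ $(s\in2^{<\omega})$ meeting $K'$ such that $O_{s0},O_{s1}\subseteq O_s$ have diameter at most $2^{-|s|}$ and disjoint $i$-th projections for all $i<\ell$. As $K'$ is compact, each $f\in2^\omega$ gives a point $\bar z^f\in K'\cap\bigcap_nO_{f{\upharpoonright}n}$. If $f\ne g$ split at $s$, then one of $\bar z^f,\bar z^g$ is in $O_{s0}$ and the other in $O_{s1}$, so $z_i^f\neq z_i^g$ for all $i<\ell$. Choose $i(f)$ with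 $z^f_{i(f)}\in A$. The map $f\mapsto(i(f),z^f_{i(f)})$ is injective, so $2^\omega\le\ell\cdot|A|<2^\omega$, a contradiction. Thus $K'=\emptyset$ and $K\subseteq\bigcup_{(i,a)\in C}S_{i,a}$ with $C$ countable.

For $(i,a)\in C$ with $a\notin A$, delete the $i$-th coordinate from the points of $K\cap S_{i,a}$. The result is a closed subset of $(2^\omega)^{\ell-1}$ all of whose points have a coordinate in $A$, since the deleted coordinate $a$ is not in $A$. The induction hypothesis gives a countable $A_{i,a}\subseteq A$ for this set. Let $A'$ be the union of $\{a\in A:\exists i\ (i,a)\in C\}$ and the sets $A_{i,a}$. A point $\bar z\in K$ lies in some $S_{i,a}$ with $(i,a)\in C$; it has the coordinate $a\in A'$ if $a\in A$, and a coordinate in $A_{i,a}$ otherwise.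
\end{proof}

\subsection*{Hechler and amoeba forcing}

Two further posets raise $\mathfrak b$ and $\mathrm{add}(\mathcal N)$. Their conditions are coded by reals. For each of them the set of conditions, the order, the pieces and the compatibility criterion below are Borel sets with fixed definitions, and the listed properties are theorems of ZFC, so they hold in every model we consider. A reader interested only in Corollary~\ref{cor:main} may ignore amoeba forcing.

\emph{Hechler forcing} $\mathbb D$ has conditions $(s,f)\in\omega^{<\omega}\times\omega^\omega$, with $(s',f')\le(s,f)$ iff $s\subseteq s'$, $f\le f'$ everywhere, and $s'(n)\ge f(n)$ for $|s|\le n<|s'|$. Compatible conditions have comparable first coordinates, and if $s\subseteq s'$, then $(s,f)$ and $(s',f')$ are compatible iff $s'(n)\ge f(n)$ for $|s|\le n<|s'|$, as witnessed by $(s',\max(f,f'))$. The piece with index $s$ consists of the conditions $(s,f)$. If $g$ is generic over $N$, then $d=\bigcup\{s:(s,f)\in g\}$ is total, and $f_0\le^*d$ for each $f_0\in N$: by density some $(s,f)\in g$ has $f_0\le f$, and then $d(n)\ge f_0(n)$ for $n\ge|s|$.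

\emph{Amoeba forcing} $\mathbb A$ has as conditions the sets $c\subseteq2^{<\omega}$ such that the open set $U_c=\bigcup_{s\in c}[s]$ has measure less than $\frac12$, with $c'\le c$ iff $U_{c'}\supseteq U_c$. By compactness $[s]\subseteq U_{c'}$ iff $[s]$ is covered by finitely many $[s']$, $s'\in c'$, so the order is Borel. Conditions $c,c'$ are compatible iff $\lambda(U_c\cup U_{c'})<\frac12$. The piece with index a clopen set $C$ consists of the $c$ with $U_c\supseteq C$ and $\lambda(U_c\setminus C)<\frac12(\frac12-\lambda(C))$. It is linked, since for $c,c'$ in it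
\[
\lambda(U_c\cup U_{c'})\le\lambda(C)+\lambda(U_c\setminus C)+\lambda(U_{c'}\setminus C)<\tfrac12 .
\]
The pieces cover $\mathbb A$: if $\lambda(U_c)=\frac12-\varepsilon$, take a clopen $C\subseteq U_c$ with $\lambda(U_c\setminus C)<\varepsilon/2$.

Every null set is contained in a set $\bigcap_nU_{c_n}$ with $\lambda(U_{c_n})<2^{-n}$; call such a sequence $(c_n)_{n<\omega}$ a \emph{null code}.

\begin{lemma}\label{lem:amoeba}
Let $g$ be $\mathbb A^N$-generic over $N$. In every model $N'\supseteq N[g]$, the union of the sets $\bigcap_nU_{c_n}$ over all null codes $(c_n)_{n<\omega}\in N$ is null.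
\end{lemma}

\begin{proof}
Work in $N'$ and let $U^*=\bigcup_{c\in g}U_c$. A clopen subset of $U^*$ is covered by finitely many $U_c$, $c\in g$, hence by one, so $\lambda(U^*)\le\frac12$. Let $\mathbb F$ be the countable group of finitely supported elements of $2^\omega$ under addition mod $2$. Fix a null code $(c_n)\in N$, $Z=\bigcap_nU_{c_n}$, and $t\in\mathbb F$. The sets $U_{c_n}+t$ are open, coded in $N$, and of measure tending to $0$, so the conditions $c$ with $U_c\supseteq U_{c_n}+t$ for some $n$ are dense. Hence $Z+t\subseteq U^*$, that is, $Z\subseteq U^*+t$. So all these sets $Z$ lie in $Z^*=\bigcap_{t\in\mathbb F}(U^*+t)$. The Borel set $Z^*$ is $\mathbb F$-invariant, so it has measure $0$ or $1$ by the zero-one law, and its measure is at most $\frac12$.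
\end{proof}

\subsection*{Transfer of predensity}

Let $M\subseteq N$ be transitive models of ZFC with the same ordinals. Call $(Q_M,Q_N)$ a \emph{matched pair} if either
\begin{itemize}
\item[(1)] $Q_M=\mathbb S^M$ and $Q_N=\mathbb S^N$, where $\mathbb S$ is $\mathbb D$ or $\mathbb A$; or
\item[(2)] $Q_M=\mathbb Q_{A_M}^M$ and $Q_N=\mathbb Q^N_{A_N}$, where $A_N\in N$, $A_M=A_N\cap M\in M$, and $M\models|A_M|<2^\omega$.
\end{itemize}
The pieces of $Q_M$ and $Q_N$ have the same countable set of indices; we write $Q_M^{(m)}$ and $Q_N^{(m)}$ for the pieces with index $m$. We state the transfer piece by piece, because this finer form is needed in Section~\ref{sec:complete}.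

\begin{lemma}[transfer]\label{lem:transfer}
Let $(Q_M,Q_N)$ be a matched pair.
\begin{itemize}
\item[(a)] $Q_M=Q_N\cap M$ with the induced order, and elements of $Q_M$ are compatible in $Q_M$ iff they are compatible in $Q_N$.
\item[(b)] Let $D\in M$, $D\subseteq Q_M$. If every element of $Q_M^{(m)}$ is compatible with an element of $D$, then so is every element of $Q_N^{(m)}$. In particular, if $D$ is predense in $Q_M$, then it is predense in $Q_N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In case (1) use (A1) and the Borel compatibility criteria. In case (2), a pair $(w,\bar z)\in M$ avoids $A_N$ iff it avoids $A_M$, and \eqref{eq:compat} is the same in both models.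

(b) We first replace $D$ by a countable set. In $M$ let $J$ be a maximal antichain among the elements of $Q_M$ that lie below some element of $D$. It is countable in $M$. If $q\in Q_M^{(m)}$, then a common extension of $q$ and an element of $D$ is compatible with an element of $J$ by maximality; so every element of $Q_M^{(m)}$ is compatible with an element of $J$. Since elements of $J$ lie below elements of $D$, it suffices to show that every element of $Q_N^{(m)}$ is compatible with an element of $J$.

In case (1), ``every $q\in\mathbb S^{(m)}$ is compatible with some $j\in J$'' is a $\Pi^1_1$ statement with an enumeration of $J$ as parameter, and (A2) applies.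

In case (2) let $m=(w,\ell)$ and $J=\{(w_k,\bar z^k):k<k^*\}$ with $k^*\le\omega$. Let $K$ be the set of $\bar z\in(2^\omega)^\ell$ such that for all $k<k^*$
\[
\bigl[\exists s\in w_k\setminus w\ \,\exists i\ \ s\subset z_i\bigr]\quad\text{or}\quad\bigl[\exists s\in w\setminus w_k\ \,\exists i\ \ s\subset z_i^k\bigr].
\]
The first bracket defines a clopen set and the second does not depend on $\bar z$, so $K$ is a closed set coded in $M$. By \eqref{eq:compat}, a condition $(w,\bar z)$ with $\bar z$ of length $\ell$ is incompatible with all of $J$ iff $\bar z\in K$. In $M$ every $\bar z\in K$ has a coordinate in $A_M$, for otherwise $(w,\bar z)$ would be an element of $Q_M^{(m)}$ incompatible with all of $J$. Lemma~\ref{lem:countable}, applied in $M$, gives $A'\subseteq A_M$, countable in $M$, such that every $\bar z\in K$ has a coordinate in $A'$. This statement is $\Pi^1_1$, so it holds in $N$. If $(w,\bar z)\in Q_N^{(m)}$ were incompatible with all of $J$, then some $z_i$ would lie in $A'\subseteq A_N$, which is impossible for a condition of $\mathbb Q_{A_N}$.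
\end{proof}

Part (b) fails without the bound on $|A_M|$. If $A_N=A_M=2^\omega\cap M$ and $z\in 2^\omega\cap N\setminus M$, then all conditions of $Q_M$ have empty side condition, so the single condition $(\{\langle\rangle\},\emptyset)$, with $\langle\rangle$ the empty string, is predense in $Q_M$; it is incompatible with $(\emptyset,(z))\in Q_N$.

\section{The iteration and its small parts}\label{sec:iteration}

Fix $\mu<\kappa$ as in Theorem~\ref{thm:main}. To speak of the conditions that involve only a given set of coordinates and stages, we use a version of the finite support iteration in which each entry of a condition is a nice name.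

\subsection*{Definition of $P_\gamma$}
Let $I=(\{0\}\times\kappa)\cup(\{1\}\times\mu)$. The nonzero ordinals below $\kappa$ are called \emph{stages}. We define posets $P_\gamma$ $(1\le\gamma\le\kappa)$ and $P_\delta$-names $\dot Q_\delta$ for posets ($\delta$ a stage) by recursion. A condition of $P_\gamma$ is a finite function $p$ with $0\in\mathrm{dom}\,p\subseteq\gamma$ such that $p(0)\in\mathrm{Fn}(I\times\omega,2)$ and, for $\delta\in\mathrm{dom}\,p\setminus\{0\}$, $p(\delta)$ is a nice $P_\delta$-name for a real with $\Vdash_{P_\delta}p(\delta)\in\dot Q_\delta$. Put $p\le q$ iff $\mathrm{dom}\,q\subseteq\mathrm{dom}\,p$, $p(0)\supseteq q(0)$, and $p{\upharpoonright}\delta\Vdash_{P_\delta}p(\delta)\le q(\delta)$ for all $\delta\in\mathrm{dom}\,q\setminus\{0\}$. For a stage $\delta\notin\mathrm{dom}\,p$ we read $p(\delta)$ as the trivial name of the largest element of $\dot Q_\delta$. For limit $\gamma$ we have $P_\gamma=\bigcup_{\delta<\gamma}P_\delta$.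

The poset $P_1$ is a copy of $\mathrm{Fn}(I\times\omega,2)$. It adds Cohen reals $x_\xi\in2^\omega$ ($\xi<\kappa$) at the coordinates $(0,\xi)$ and $y_\alpha\in2^\omega$ ($\alpha<\mu$) at the coordinates $(1,\alpha)$, pairwise distinct by density. Their \emph{canonical names} $\dot x_\xi,\dot y_\alpha$ are the nice names whose $n$-th antichain consists of the two conditions that decide the $n$-th bit and nothing else.

Partition the stages into four sets cofinal in $\kappa$.
\begin{itemize}
\item At a \emph{Hechler stage} $\dot Q_\delta=\mathbb D$, and at an \emph{amoeba stage} $\dot Q_\delta=\mathbb A$, computed in the extension by $P_\delta$.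
\item At an \emph{$X$-stage} we are given $\theta_\delta<\kappa$ and a nice $P_\delta$-name $\dot A_\delta=\langle(a^\delta_\xi,v^\delta_\xi):\xi<\theta_\delta\rangle$ for a subset of $\theta_\delta$, and $\dot Q_\delta=\mathbb Q_A$ for $A=\{x_\xi:\xi\in\dot A_\delta\}$.
\item At a \emph{small-set stage} we are given $1\le\nu_\delta<\mu$ and nice $P_\delta$-names $\dot b_i^\delta$ $(i<\nu_\delta)$ for elements of $2^\omega$, and $\dot Q_\delta=\mathbb Q_A$ for $A=\{\dot b^\delta_i:i<\nu_\delta\}$.
\end{itemize}
The $X$-stages serve $\mathfrak q=\kappa$. The small-set stages serve $\mathfrak q_0\ge\mu$; for $\mu=\omega_1$ they play no role, by Proposition~\ref{prop:zfc}.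

\begin{lemma}\label{lem:basic}
Let $1\le\delta\le\gamma\le\kappa$.
\begin{itemize}
\item[(a)] If $r\in P_\gamma$, $t\in P_\delta$ and $t\le r{\upharpoonright}\delta$, then $t\cup r{\upharpoonright}[\delta,\gamma)$ is a condition of $P_\gamma$ extending $t$ and $r$. Moreover $P_\delta\lessdot P_\gamma$.
\item[(b)] Let $\delta<\kappa$, $p,r\in P_{\delta+1}$, let $G_\delta$ be $P_\delta$-generic with $p{\upharpoonright}\delta,r{\upharpoonright}\delta\in G_\delta$, and let $u\in G_\delta$. If $p(\delta)[G_\delta]$ and $r(\delta)[G_\delta]$ are compatible in $\dot Q_\delta[G_\delta]$, then $p$, $r$ and $u$ have a common extension in $P_{\delta+1}$.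
\item[(c)] Let $\delta<\kappa$. If $G_{\delta+1}$ is $P_{\delta+1}$-generic and $G_\delta=G_{\delta+1}\cap P_\delta$, then $V[G_{\delta+1}]$ contains a $\dot Q_\delta[G_\delta]$-generic filter over $V[G_\delta]$.
\item[(d)] $P_\gamma$ is ccc and $|P_\gamma|\le\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t'=t\cup r{\upharpoonright}[\delta,\gamma)$. Below $\delta$ it agrees with $t\le r{\upharpoonright}\delta$, and from $\delta$ on it agrees with $r$, so $t'\le t,r$. If $p,q\in P_\delta$ have a common extension $t\in P_\gamma$, then $t{\upharpoonright}\delta$ is one in $P_\delta$. If $D$ is predense in $P_\delta$ and $r\in P_\gamma$, take $t\in P_\delta$ below $r{\upharpoonright}\delta$ and an element of $D$; then $t'$ extends $r$ and that element.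

(b) By Lemma~\ref{lem:mix} a common extension of the two values has a nice name $\dot q$ with $\Vdash_{P_\delta}\dot q\in\dot Q_\delta$. Take $p'\in G_\delta$ below $p{\upharpoonright}\delta$, $r{\upharpoonright}\delta$ and $u$ forcing $\dot q\le p(\delta),r(\delta)$. Then $p'\cup\{(\delta,\dot q)\}$ works.

(c) The map $p\mapsto(p{\upharpoonright}\delta,p(\delta))$ from $P_{\delta+1}$ to $P_\delta*\dot Q_\delta$ preserves the order, preserves incompatibility by (b), and has dense range by Lemma~\ref{lem:mix}. So it is a dense embedding, and the two posets give the same extensions.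

(d) Induction on $\gamma$. $P_1$ is ccc of size $\kappa$. All iterands are forced to be $\sigma$-linked, a two-step iteration of ccc posets is ccc, and antichains of $P_{\delta+1}$ map to antichains of $P_\delta*\dot Q_\delta$; so $P_{\delta+1}$ is ccc. Let $\gamma$ be a limit. Given $\omega_1$ conditions, thin out so that the domains form a $\Delta$-system, and take $1\le\delta<\gamma$ above the root. Two of the conditions, $p$ and $q$, have restrictions to $\delta$ with a common extension $t\in P_\delta$, and $t\cup p{\upharpoonright}[\delta,\gamma)\cup q{\upharpoonright}[\delta,\gamma)$ extends both. For the size, by ccc there are at most $\kappa^\omega=\kappa$ nice $P_\delta$-names for reals, so $|P_{\delta+1}|\le\kappa$, and limits are unions of at most $\kappa$ sets of size at most $\kappa$.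
\end{proof}

\subsection*{Bookkeeping}
This is where $\kappa^{<\kappa}=\kappa$ is used in full. For each $1\le\delta<\kappa$ there are at most $\kappa^{<\kappa}=\kappa$ pairs $(\theta,\dot A)$ with $\theta<\kappa$ and $\dot A$ a nice $P_\delta$-name for a subset of $\theta$; as soon as $P_\delta$ is defined, enumerate them, with repetitions, in order type $\kappa$. Let $\{t_j:j<\kappa\}$ be the increasing enumeration of the $X$-stages, so $t_j\ge\max(j,1)$. Fix a surjection $\rho\colon\kappa\to\kappa\times\kappa$ such that $\rho(j)=(\delta,\zeta)$ implies $\delta\le j$: take a map that assumes each value $\kappa$ times and change it to $(0,0)$ wherever the requirement fails. At stage $t_j$ with $\rho(j)=(\delta,\zeta)$ use the $\zeta$-th pair for $P_{\max(\delta,1)}$. Its name is a nice $P_{t_j}$-name, because $\max(\delta,1)\le t_j$ and $P_{\max(\delta,1)}\lessdot P_{t_j}$. Treating the small-set stages by the same scheme, we obtain: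
\begin{itemize}
\item[(B1)] every pair $(\theta,\dot A)$ for $P_\delta$, $1\le\delta<\kappa$, is used at some $X$-stage $\delta'\ge\delta$;
\item[(B2)] every nonempty sequence of fewer than $\mu$ nice $P_\delta$-names for elements of $2^\omega$, $1\le\delta<\kappa$, is used at some small-set stage $\delta'\ge\delta$.
\end{itemize}

\subsection*{Supports and closed sets}
Let $\Omega$ be the disjoint union of $I$ and the set of stages. The \emph{support} of a condition records hereditarily what it involves. By recursion on $\max\mathrm{dom}\,p$, let $\mathrm{supp}(p)$ be the union of $\{i\in I:\exists n\ (i,n)\in\mathrm{dom}\,p(0)\}$, of $\mathrm{dom}\,p\setminus\{0\}$, and of the sets $\mathrm{supp}(r)$ for all $r$ occurring in $p(\delta)$, $\delta\in\mathrm{dom}\,p\setminus\{0\}$. For a nice name $\tau$ let $\mathrm{supp}(\tau)$ be the union of the supports of the conditions occurring in $\tau$. By ccc and induction, supports of conditions and of nice names for reals are countable. For $H\subseteq\Omega$ let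
\[
P^H_\gamma=\{p\in P_\gamma:\mathrm{supp}(p)\subseteq H\}
\]
with the induced order. Thus $p\in P^H_\gamma$ iff $p(0)\in\mathrm{Fn}((H\cap I)\times\omega,2)$, $\mathrm{dom}\,p\setminus\{0\}\subseteq H$, and only conditions from $P_\delta^H$ occur in $p(\delta)$. In particular $p{\upharpoonright}\delta\in P^H_\delta$ for $p\in P^H_\gamma$; $P^H_{\delta+1}=P^H_\delta$ if $\delta\notin H$; and $P^H_\gamma=\bigcup_{\delta<\gamma}P^H_\delta$ for limit $\gamma$.

The support of $p$ ignores the data that define the iterands. For $P^H_\gamma$ to behave like an iteration, the small part must be able to compute its share of these data. At an $X$-stage its share consists only of the bits of $\dot A_\delta$ that concern reals $x_\xi$ with $(0,\xi)\in H$.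

\begin{definition}\label{def:closed}
A set $H\subseteq\Omega$ is \emph{closed} if $|H|<\mu$ and
\begin{itemize}
\item[(C1)] for every $X$-stage $\delta\in H$ and every $(0,\xi)\in H$ with $\xi<\theta_\delta$, $\mathrm{supp}(r)\subseteq H$ for all $r\in a^\delta_\xi$;
\item[(C2)] for every small-set stage $\delta\in H$ and every $i<\nu_\delta$, $\mathrm{supp}(\dot b^\delta_i)\subseteq H$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:closure}
Every subset of $\Omega$ of size less than $\mu$ is contained in a closed set. If $H$ is closed and $\alpha<\mu$, then $H\cup\{(1,\alpha)\}$ is closed.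
\end{lemma}

\begin{proof}
Given $H_n$ with $|H_n|<\mu$, let $H_{n+1}$ be $H_n$ together with all supports that (C1) and (C2) require for $H_n$. There are fewer than $\mu$ pairs $(\delta,\xi)$ in (C1) and, as $\mu$ is regular, fewer than $\mu$ pairs $(\delta,i)$ in (C2). Each contributes a countable set, so $|H_{n+1}|<\mu$. The union $\bigcup_nH_n$ has size less than $\mu$, since $\mu$ is regular and uncountable, and each requirement for it arises in some $H_n$. For the second statement, the element $(1,\alpha)$ creates no new requirement.
\end{proof}

\section{Small parts are complete suborders}\label{sec:complete}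

To apply the transfer lemma at an $X$-stage $\delta\in H$, the small model $M$ must contain $A_N\cap M$, where $A_N=\{x_\xi:\xi\in\dot A_\delta[G_\delta]\}$. By (C1), $M$ knows whether $x_\xi\in A_N$ when $(0,\xi)\in H$. For the other $\xi$ it has no such information, so these $x_\xi$ must not belong to $M$ at all. This second statement has to be carried along the induction.

\begin{proposition}\label{prop:complete}
Let $H$ be closed. For all $1\le\gamma\le\kappa$:
\begin{itemize}
\item[$(a)_\gamma$] $P^H_\gamma\lessdot P_\gamma$;
\item[$(b)_\gamma$] if $(0,\xi)\notin H$ and $G_\gamma$ is $P_\gamma$-generic, then $x_\xi\notin V[G_\gamma\cap P^H_\gamma]$.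
\end{itemize}
\end{proposition}

Given $(a)_\gamma$, statement $(b)_\gamma$ fails for $\xi$ iff some $p\in P_\gamma$ forces $\dot x_\xi=\tau$ for a nice $P^H_\gamma$-name $\tau$ for an element of $2^\omega$; this follows from Lemmas~\ref{lem:mix} and~\ref{lem:complete}(b). We use this form below.

First we describe a single stage $\delta\in H$, assuming $(a)_\delta$. For a $P^H_\delta$-generic filter $G'$ define in $V[G']$
\[
A^H_\delta[G']=\{\dot x_\xi[G']:(0,\xi)\in H,\ \xi<\theta_\delta,\ v^\delta_\xi(r)=1\text{ for the }r\in a^\delta_\xi\cap G'\}
\]
if $\delta$ is an $X$-stage, and $A^H_\delta[G']=\{\dot b^\delta_i[G']:i<\nu_\delta\}$ if $\delta$ is a small-set stage. This makes sense: by (C1), (C2) and Lemma~\ref{lem:complete}(b), the antichains involved are maximal antichains of $P^H_\delta$. Let $\dot Q^H_\delta$ be a $P^H_\delta$-name for $\mathbb Q_{A^H_\delta[G']}$ in these two cases, and for $\mathbb D$ or $\mathbb A$ at a Hechler or amoeba stage, always computed in $V[G']$. For a $P_\delta$-generic $G_\delta$ we write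
\begin{equation}\label{eq:notation}
G^H_\delta=G_\delta\cap P_\delta^H,\quad N=V[G_\delta],\quad M=V[G^H_\delta],\quad Q_N=\dot Q_\delta[G_\delta],\quad Q_M=\dot Q^H_\delta[G^H_\delta].
\end{equation}

\begin{lemma}\label{lem:stage}
Let $H$ be closed, let $\delta\in H$ be a stage, and assume $(a)_\delta$ and $(b)_\delta$. Let $G_\delta$ be $P_\delta$-generic.
\begin{itemize}
\item[(i)] $(Q_M,Q_N)$ is a matched pair; in particular $Q_M=Q_N\cap M$.
\item[(ii)] For a nice $P^H_\delta$-name $\tau$ for a real, $\Vdash_{P_\delta}\tau\in\dot Q_\delta$ iff $\Vdash_{P^H_\delta}\tau\in\dot Q^H_\delta$. Every $q\in Q_M$ has a nice $P^H_\delta$-name $\dot q$ such that $s\cup\{(\delta,\dot q)\}\in P^H_{\delta+1}$ for all $s\in P^H_\delta$.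
\item[(iii)] For $J\in V$, $J\subseteq P^H_{\delta+1}$, the set $J_M=\{r(\delta)[G_\delta]:r\in J,\ r{\upharpoonright}\delta\in G_\delta\}$ is a subset of $Q_M$ defined in $M$ from $J$ and $G^H_\delta$. If $J$ is predense in $P^H_{\delta+1}$, then $J_M$ is predense in $Q_M$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) At Hechler and amoeba stages this is the definition. Otherwise let $Q_N=\mathbb Q^N_{A_N}$ and $A_M=A^H_\delta[G^H_\delta]\in M$. At an $X$-stage, $x_\xi\in M$ if $(0,\xi)\in H$, because $\dot x_\xi$ is then a nice $P^H_\delta$-name, and $x_\xi\notin M$ if $(0,\xi)\notin H$, by $(b)_\delta$. Hence $A_N\cap M=\{x_\xi:(0,\xi)\in H,\ \xi\in\dot A_\delta[G_\delta]\}=A_M$. At a small-set stage $A_N=A_M\subseteq M$. In $M$, $\mu$ is a cardinal, since it is one in $N$ by ccc, and $\mu\le2^\omega$, since $V\subseteq M$ contains an injection of $\mu$ into $2^\omega$. As $A_M$ is indexed in $M$ by a subset of $H$ or by $\nu_\delta$, we get $M\models|A_M|<\mu\le2^\omega$. This is the only use of the hypothesis $\mu\le2^\omega$.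

(ii) By (i), for every $P_\delta$-generic $G_\delta$ we have $\tau[G_\delta]\in Q_N$ iff $\tau[G^H_\delta]\in Q_M$. This gives the implication from right to left. If some $s\in P^H_\delta$ forces $\tau\notin\dot Q^H_\delta$ over $P^H_\delta$, a generic $G_\delta\ni s$ shows $\not\Vdash_{P_\delta}\tau\in\dot Q_\delta$. For the second statement take $\dot q$ from Lemma~\ref{lem:mix} for $P^H_\delta$ and $\dot Q^H_\delta$; then $\Vdash_{P_\delta}\dot q\in\dot Q_\delta$, $\mathrm{supp}(\dot q)\subseteq H$, and $\delta\in H$.

(iii) For $r\in J$, $r{\upharpoonright}\delta\in P^H_\delta$ and $r(\delta)$ is a nice $P^H_\delta$-name, so $J_M$ is defined from $J$ and $G^H_\delta$, and $J_M\subseteq Q_N\cap M=Q_M$. Let $J$ be predense, let $q\in Q_M$, and take $\dot q$ as in (ii). For each $s\in P^H_\delta$ the condition $s\cup\{(\delta,\dot q)\}$ has a common extension $t\in P^H_{\delta+1}$ with some $r\in J$, and $t{\upharpoonright}\delta\le s$. So the restrictions $t{\upharpoonright}\delta$ of such $t$ are dense in $P^H_\delta$, and there are $t,r$ with $t{\upharpoonright}\delta\in G^H_\delta$. Then $r{\upharpoonright}\delta\in G_\delta$,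 and $t(\delta)[G_\delta]\in Q_M$ extends both $q$ and $r(\delta)[G_\delta]\in J_M$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:complete}]
Induction on $\gamma$. In the proofs of $(b)_\gamma$ we fix $(0,\xi)\notin H$ and suppose that $p\in P_\gamma$ forces $\dot x_\xi=\tau$, where $\tau=\langle(a_n,v_n):n<\omega\rangle$ is a nice $P^H_\gamma$-name for an element of $2^\omega$. To reach a contradiction it suffices to find $n$, $r\in a_n$ and a common extension of $p$ and $r$ forcing $\dot x_\xi(n)\ne v_n(r)$, because $r\Vdash\tau(n)=v_n(r)$.

\medskip\noindent\textbf{The case $\gamma=1$.} We identify conditions with their values at $0$. Compatible elements of $P^H_1$ have their union in $P^H_1$. If $D$ is predense in $P^H_1$ and $q\in P_1$, then the restriction of $q$ to $(H\cap I)\times\omega$ is compatible with some $r\in D$, and $q\cup r$ is a function. For $(b)_1$ choose $n$ with $((0,\xi),n)\notin\mathrm{dom}\,p$ and $r\in a_n$ compatible with $p$. Then $((0,\xi),n)\notin\mathrm{dom}(p\cup r)$, so we may assign to it the value $1-v_n(r)$.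

\medskip\noindent\textbf{The case $\gamma=\delta+1$, $\delta\notin H$.} Here $P^H_{\delta+1}=P^H_\delta\lessdot P_\delta\lessdot P_{\delta+1}$, and $(b)_{\delta+1}$ follows from $(b)_\delta$ applied to $G_{\delta+1}\cap P_\delta$.

\medskip\noindent\textbf{The case $\gamma=\delta+1$, $\delta\in H$.} We use the notation \eqref{eq:notation} and Lemma~\ref{lem:stage}.

\emph{$(a)_{\delta+1}$, compatibility.} Let $r,r'\in P^H_{\delta+1}$ have a common extension $u\in P_{\delta+1}$, and take $G_\delta\ni u{\upharpoonright}\delta$. Then $r{\upharpoonright}\delta,r'{\upharpoonright}\delta\in G^H_\delta$, and $r(\delta)[G_\delta],r'(\delta)[G_\delta]\in Q_M$ are compatible in $Q_N$. By Lemma~\ref{lem:transfer}(a) they have a common extension $q\in Q_M$. Take $\dot q$ as in Lemma~\ref{lem:stage}(ii) and $s\in G^H_\delta$ below $r{\upharpoonright}\delta$ and $r'{\upharpoonright}\delta$ forcing $\dot q\le r(\delta),r'(\delta)$ over $P^H_\delta$. The order of the iterand is Borel, so $s$ forces this over $P_\delta$ by Lemma~\ref{lem:complete}(c). Hence $s\cup\{(\delta,\dot q)\}\in P^H_{\delta+1}$ extends $r$ and $r'$.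

\emph{$(a)_{\delta+1}$, predensity.} Let $J$ be predense in $P^H_{\delta+1}$, let $u\in P_{\delta+1}$, and take $G_\delta\ni u{\upharpoonright}\delta$. By Lemmas~\ref{lem:stage}(iii) and~\ref{lem:transfer}(b), $J_M$ is predense in $Q_N$. So $u(\delta)[G_\delta]$ is compatible with $r(\delta)[G_\delta]$ for some $r\in J$ with $r{\upharpoonright}\delta\in G_\delta$, and Lemma~\ref{lem:basic}(b) makes $u$ and $r$ compatible.

\emph{$(b)_{\delta+1}$.} The difficulty is that the generic object at stage $\delta$ is generic over $N\ni x_\xi$ and might code $x_\xi$. Linkedness rules this out: the piece of $Q_M$ with the same index as $p(\delta)$ yields in $M$ a guess for $\tau$ that no condition in the piece can refute, and the guess is wrong somewhere. Take $G_\delta\ni p{\upharpoonright}\delta$, let $q=p(\delta)[G_\delta]$, and let $m$ be an index with $q\in Q_N^{(m)}$. For $n<\omega$ and $e<2$ let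
\[
D_{n,e}=\{r(\delta)[G_\delta]:r\in a_n,\ v_n(r)=e,\ r{\upharpoonright}\delta\in G_\delta\}\subseteq Q_M .
\]
These sets form a sequence in $M$, and $D_{n,0}\cup D_{n,1}=(a_n)_M$ is predense in $Q_M$, by Lemma~\ref{lem:stage}(iii). For each $n$ there is $e<2$ such that every element of $Q_M^{(m)}$ is compatible with an element of $D_{n,e}$. Otherwise there are $q_0,q_1\in Q_M^{(m)}$ with $q_e$ incompatible with all of $D_{n,e}$, and a common extension of $q_0$ and $q_1$ in $Q_M$ is incompatible with all of $D_{n,0}\cup D_{n,1}$. In $M$ let $f(n)$ be the least such $e$. Then $f\in M$, while $x_\xi\notin M$ by $(b)_\delta$, so $x_\xi(n)\ne f(n)$ for some $n$. By Lemma~\ref{lem:transfer}(b), $q$ is compatible in $Q_N$ with $r(\delta)[G_\delta]$ for some $r\in a_n$ with $v_n(r)=f(n)$ and $r{\upharpoonright}\delta\in G_\delta$. Let $u\in G_\delta$ force $\dot x_\xi(n)\ne v_n(r)$. Lemma~\ref{lem:basic}(b) gives a common extension of $p$, $r$ and $u$, as required.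

\medskip\noindent\textbf{The case of limit $\gamma$.} We first note that for $1\le\delta<\gamma$:
\begin{equation}\label{eq:restrict}
\text{if }J\text{ is predense in }P^H_\gamma,\text{ then }\{r{\upharpoonright}\delta:r\in J\}\text{ is predense in }P^H_\delta\text{ and in }P_\delta .
\end{equation}
Indeed, if $s\in P^H_\delta$ and $t\in P^H_\gamma$ extends $s$ and $r\in J$, then $t{\upharpoonright}\delta\in P^H_\delta$ extends $s$ and $r{\upharpoonright}\delta$; and $(a)_\delta$ gives predensity in $P_\delta$.

\emph{$(a)_\gamma$.} If $r,r'\in P^H_\gamma$ have a common extension in $P_\gamma$, all three conditions lie in some $P_\delta$, $\delta<\gamma$, and $(a)_\delta$ applies. Let $J$ be predense in $P^H_\gamma$ and $u\in P_\delta$, $1\le\delta<\gamma$. By \eqref{eq:restrict} some $u'\in P_\delta$ extends $u$ and $r{\upharpoonright}\delta$ for an $r\in J$, and $u'\cup r{\upharpoonright}[\delta,\gamma)$ extends $u$ and $r$ by Lemma~\ref{lem:basic}(a).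

\emph{$(b)_\gamma$.} Let $p\in P_\delta$, $1\le\delta<\gamma$. Take $G_\delta\ni p$ and $M=V[G_\delta\cap P^H_\delta]$, so $x_\xi\notin M$. The sets $B_n=\{v_n(r):r\in a_n,\ r{\upharpoonright}\delta\in G_\delta\}$ form a sequence in $M$ and are nonempty by \eqref{eq:restrict}. If $B_n=\{x_\xi(n)\}$ for all $n$, then $x_\xi\in M$. So there are $n$ and $r\in a_n$ with $r{\upharpoonright}\delta\in G_\delta$ and $v_n(r)\ne x_\xi(n)$. Choose $p'\in G_\delta$ below $p$ and $r{\upharpoonright}\delta$ forcing $\dot x_\xi(n)\neq v_n(r)$. Then $p'\cup r{\upharpoonright}[\delta,\gamma)$ is the required common extension of $p$ and $r$.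
\end{proof}

\section{The automorphism}\label{sec:auto}

We now extend the swap of two Cohen coordinates through a small part of the iteration. The point to check is that the swap maps conditions to conditions, and this holds because the iterands of the small part are defined from data that the swap does not move.

\begin{proposition}\label{prop:auto}
Let $H$ be closed, let $\alpha\ne\beta$ be ordinals below $\mu$ with $(1,\alpha),(1,\beta)\notin H$, and put $H'=H\cup\{(1,\alpha),(1,\beta)\}$ and $P'_\gamma=P^{H'}_\gamma$. There is an automorphism $\pi$ of $P'_\kappa$ that is the identity on $P^H_\kappa$ and interchanges $\dot y_\alpha$ and $\dot y_\beta$.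
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:closure}, $H'$ is closed, so Proposition~\ref{prop:complete} and Lemma~\ref{lem:stage} apply to it. Define $\pi(p)$ by recursion: $\mathrm{dom}\,\pi(p)=\mathrm{dom}\,p$, $\pi(p)(0)$ arises from $p(0)$ by interchanging the coordinates $(1,\alpha)$ and $(1,\beta)$, and $\pi(p)(\delta)=\pi(p(\delta))$ for $\delta\in\mathrm{dom}\,p\setminus\{0\}$, where $\pi$ acts on names as in Section~\ref{sec:background}. Note that $\pi(p){\upharpoonright}\delta=\pi(p{\upharpoonright}\delta)$. We show by induction on $\gamma$ that $\pi$ is an automorphism of $P'_\gamma$ with $\pi^2=\mathrm{id}$ and $\pi{\upharpoonright}P^H_\gamma=\mathrm{id}$. For $\gamma=1$, $\pi$ is induced by a transposition of two coordinates outside $H$, and it interchanges $\dot y_\alpha$ and $\dot y_\beta$. At limits take unions. If $\gamma=\delta+1$ with $\delta\notin H'$, then $P'_{\delta+1}=P'_\delta$ and $P^H_{\delta+1}=P^H_\delta$.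

Let $\gamma=\delta+1$ with $\delta\in H'$, so $\delta\in H$. By the induction hypothesis $\pi$ permutes the nice $P'_\delta$-names for reals, and these are nice $P_\delta$-names by Lemma~\ref{lem:complete}(b).

\emph{The iterand is invariant.} Let $G'$ be $P'_\delta$-generic. We claim that $\dot Q^{H'}_\delta[\pi[G']]=\dot Q^{H'}_\delta[G']$. Both posets are computed in the same model, by \eqref{eq:aut}, which settles Hechler and amoeba stages. At an $X$-stage, $H'\setminus H$ contains no $(0,\xi)$, so $A^{H'}_\delta[G']$ is defined from the names $\dot x_\xi$ and the antichains $a^\delta_\xi$ with $(0,\xi)\in H$, $\xi<\theta_\delta$; all conditions involved lie in $P^H_\delta$, since $H$ satisfies (C1). At a small-set stage only conditions from $P^H_\delta$ occur in the $\dot b^\delta_i$, by (C2). In both cases $A^{H'}_\delta[G']$ depends only on $G'\cap P^H_\delta$, and $\pi[G']\cap P^H_\delta=G'\cap P^H_\delta$ because $\pi$ is the identity on $P^H_\delta$. This proves the claim.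

\emph{Conditions go to conditions.} Let $\tau$ be a nice $P'_\delta$-name. By \eqref{eq:aut} and the claim, $\tau[G']\in\dot Q^{H'}_\delta[G']$ iff $\pi(\tau)[\pi[G']]\in\dot Q^{H'}_\delta[\pi[G']]$. As $G'$ ranges over all generic filters so does $\pi[G']$, so $\Vdash_{P'_\delta}\tau\in\dot Q^{H'}_\delta$ iff $\Vdash_{P'_\delta}\pi(\tau)\in\dot Q^{H'}_\delta$. By Lemma~\ref{lem:stage}(ii), $\Vdash_{P_\delta}\tau\in\dot Q_\delta$ iff $\Vdash_{P_\delta}\pi(\tau)\in\dot Q_\delta$. Hence $\pi$ maps $P'_{\delta+1}$ into itself. Since $\pi^2=\mathrm{id}$ on $P'_\delta$ and on its nice names, $\pi^2=\mathrm{id}$ on $P'_{\delta+1}$, so $\pi$ is a bijection; in the same way it is the identity on $P^H_{\delta+1}$.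

\emph{The order is preserved.} For $p,q\in P'_{\delta+1}$, $p\le q$ means that $p{\upharpoonright}\delta\le q{\upharpoonright}\delta$ and, if $\delta\in\mathrm{dom}\,q$, that $\delta\in\mathrm{dom}\,p$ and $p{\upharpoonright}\delta\Vdash_{P_\delta}p(\delta)\le q(\delta)$. The order of the iterand is a Borel relation without parameters, so by Lemma~\ref{lem:complete}(c) and \eqref{eq:aut}
\begin{align*}
p{\upharpoonright}\delta\Vdash_{P_\delta}p(\delta)\le q(\delta)
&\iff p{\upharpoonright}\delta\Vdash_{P'_\delta}p(\delta)\le q(\delta)\\
&\iff\pi(p{\upharpoonright}\delta)\Vdash_{P'_\delta}\pi(p(\delta))\le\pi(q(\delta))\\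
&\iff\pi(p{\upharpoonright}\delta)\Vdash_{P_\delta}\pi(p(\delta))\le\pi(q(\delta)).
\end{align*}
Thus $p\le q$ iff $\pi(p)\le\pi(q)$.
\end{proof}

\section{The cardinals in the extension}\label{sec:values}

Let $G$ be $P_\kappa$-generic and $G_\delta=G\cap P_\delta$. Since $P_\kappa$ is ccc, cardinals are preserved. The regularity of $\kappa$ enters through the next lemma.

\begin{lemma}\label{lem:capture}
Let $\theta<\kappa$. If $\langle b_i:i<\theta\rangle\in V[G]$ is a sequence of reals (of elements of $2^\omega$), then there are $1\le\delta<\kappa$ and a sequence $\langle\dot b_i:i<\theta\rangle\in V$ of nice $P_\delta$-names for reals (for elements of $2^\omega$) with $\dot b_i[G_\delta]=b_i$. Every subset of $\theta$ in $V[G]$ has a nice $P_\delta$-name for some $1\le\delta<\kappa$. In particular, every set of fewer than $\kappa$ reals lies in some $V[G_\delta]$.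
\end{lemma}

\begin{proof}
Fix a name for the sequence and apply Lemma~\ref{lem:mix} in $V$ to a name for its $i$-th term, for each $i$; for a subset of $\theta$ with name $\dot A$ choose maximal antichains deciding $\xi\in\dot A$. By ccc fewer than $\kappa$ conditions occur in the resulting nice $P_\kappa$-names. Each lies in some $P_\delta$ with $\delta<\kappa$, so by regularity all lie in one $P_\delta$, and Lemma~\ref{lem:complete}(b) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show that $P_\kappa$ works. We argue in $V[G]$; generic filters for the iterands are available by Lemma~\ref{lem:basic}(c).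

\medskip\noindent\textbf{$\mathfrak c=\kappa$.} There are at most $\kappa^\omega=\kappa$ nice $P_\kappa$-names for reals, and the $x_\xi$ are $\kappa$ distinct reals.

\medskip\noindent\textbf{$\mathfrak b=\mathrm{add}(\mathcal N)=\kappa$.} Fewer than $\kappa$ functions lie in some $V[G_\delta]$ and are $\le^*$-dominated by the real added at a Hechler stage $\delta'\ge\delta$. Fewer than $\kappa$ null sets are covered by sets given by null codes, these codes lie in some $V[G_\delta]$, and the union is null by Lemma~\ref{lem:amoeba} applied to an amoeba stage $\delta'\ge\delta$. Both cardinals are at most $\mathfrak c=\kappa$: $\omega^\omega$ is unbounded, and $2^\omega$ is the union of its points.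

\medskip\noindent\textbf{$\mathfrak q=\kappa$.} Let $\theta<\kappa$ be a cardinal, $X_\theta=\{x_\xi:\xi<\theta\}$ and $A\subseteq X_\theta$. By Lemma~\ref{lem:capture} and (B1), a nice name for $\{\xi<\theta:x_\xi\in A\}$ is used at some $X$-stage $\delta'$, where the iterand is $\mathbb Q_A$. By Lemma~\ref{lem:QA}, $W^*\cap V[G_{\delta'}]=A$. As $X_\theta\subseteq V[G_1]$, we get $A=W^*\cap X_\theta$, a $G_\delta$ set in $X_\theta$. So $X_\theta$ is a $Q$-set of size $\theta$, and $\mathfrak q\ge\kappa$. By Proposition~\ref{prop:zfc}, $\mathfrak q\le\mathfrak c=\kappa$.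

\medskip\noindent\textbf{$\mathfrak q_0\ge\mu$.} Let $Z\subseteq\mathbb R$ with $|Z|<\mu$. Since $|Z|<\mathfrak c$, the complement of $Z$ contains a countable dense set, and the intervals with endpoints in it trace a countable base of clopen sets on $Z$. The characteristic functions of these sets embed $Z$ into $2^\omega$, so we may assume $Z\subseteq2^\omega$. Let $\emptyset\ne A\subseteq Z$. By Lemma~\ref{lem:capture} there is $\delta$ such that $Z\subseteq V[G_\delta]$ and $A$ is enumerated by a sequence in $V$ of fewer than $\mu$ nice $P_\delta$-names for elements of $2^\omega$. By (B2) this sequence is used at a small-set stage $\delta'\ge\delta$. Lemma~\ref{lem:QA} gives $W^*\cap V[G_{\delta'}]=A$, so $A=W^*\cap Z$ is $G_\delta$ in $Z$. Thus $Z$ is a $Q$-set.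

\medskip\noindent\textbf{$\mathfrak q_0\le\mu$.} Let $Y=\{y_\alpha:\alpha<\mu\}$, a set of size $\mu$. Fix $S\in V$, $S\subseteq\mu$, with $|S|=|\mu\setminus S|=\mu$, and let $E=\{y_\alpha:\alpha\in S\}$. We show that $E$ is not the trace on $Y$ of a Borel set; in particular $E$ is not $F_\sigma$ in $Y$, and $Y$ is not a $Q$-set. Otherwise some $p\in P_\kappa$ forces that a nice name $\tau$ is a Borel code with $E=Y\cap B_\tau$. The set $\mathrm{supp}(p)\cup\mathrm{supp}(\tau)$ is countable, so it lies in a closed set $H$ by Lemma~\ref{lem:closure}. Since $|H|<\mu$, there are $\alpha\in S$ and $\beta\in\mu\setminus S$ with $(1,\alpha),(1,\beta)\notin H$. Let $H'$, $P'_\kappa$ and $\pi$ be as in Proposition~\ref{prop:auto}. Then $P'_\kappa\lessdot P_\kappa$ by Proposition~\ref{prop:complete}; $\pi(p)=p$ and $\pi(\tau)=\tau$, because $p$ and all conditions occurring in $\tau$ lie in $P^H_\kappa$; and $\pi(\dot y_\alpha)=\dot y_\beta$. But $p$ forces $\dot y_\alpha\in B_\tau$, and it forces $\dot y_\beta\notin B_\tau$ since the reals $y_\eta$ are pairwise distinct. This contradicts Lemma~\ref{lem:swap}.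

\medskip
Hence $V[G]\models\mathfrak q_0=\mu<\kappa=\mathfrak q=\mathfrak b=\mathrm{add}(\mathcal N)=\mathfrak c$.
\end{proof}

\begin{remark}
The hypotheses on $\kappa$ cannot be dropped. Suppose a ccc extension satisfies the conclusion. There $\kappa=\mathrm{add}(\mathcal N)$ is regular, since for singular $\kappa$ a union of $\kappa$ null sets would be a union of fewer than $\kappa$ unions of fewer than $\kappa$ null sets; so $\kappa$ is regular in $V$. For $\theta<\kappa=\mathfrak q$ a $Q$-set of size $\theta$ gives $2^\theta\le\mathfrak c=\kappa$, as in Proposition~\ref{prop:zfc}. A function from $\theta$ to the regular cardinal $\kappa$ is bounded, so $\kappa^{<\kappa}=\kappa$ in the extension, and hence in $V$.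
\end{remark}

\begin{thebibliography}{9}
\bibitem{Banakh} Taras Banakh, \emph{$\sigma$-Continuous functions and related cardinal characteristics of the continuum}, arXiv:1904.00305 (2019).
\end{thebibliography}
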